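# A nonforking formula with no definable extension in a dp-minimal theory

## 1. A tower of vector spaces that remembers only differences

For each $n\in\omega$ take a copy of the vector space $\mathbb F_2^n$,
$$C_n=\{n\}\times\mathbb F_2^{\,n},\qquad M_0=\bigsqcup_{n\in\omega}C_n .$$
A point $x=(n,s)$ has *level* $\ell(x)=n$. The *vector* $s$ has coordinates $s(0),\dots,s(n-1)$, and for $k\le n$ we write $s|k$ for its restriction to the first $k$ coordinates. For two points of the same level, $x=(n,s)$ and $x'=(n,s')$, put $x-x'=s+s'\in\mathbb F_2^n$.

We turn $M_0$ into a structure in the language $L=\{\le,S\}$: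

* $x\le y$ iff $\ell(x)\le\ell(y)$. This is a total preorder, not an order.
* $S(x_1,x_2,y_1,y_2,z)$ iff $\ell(x_1)=\ell(x_2)\ge\ell(z)$, $\ell(y_1)=\ell(y_2)\ge\ell(z)$ and $(x_1-x_2)|\ell(z)=(y_1-y_2)|\ell(z)$.

So $z$ is used only as a ruler: $S$ says that two differences, possibly taken on different levels, agree on their first $\ell(z)$ coordinates. For example, let $x_1=(2,10)$, $x_2=(2,01)$, with difference $11$, and $y_1=(3,101)$, $y_2=(3,000)$, with difference $101$. Then $S(x_1,x_2,y_1,y_2,z)$ holds for $\ell(z)\le 1$ and fails for $\ell(z)=2$, since $11\neq10$. It fails for $\ell(z)\geq 3$ because $\ell(x_1)=2$ is too small.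

Two kinds of symmetry are visible, and both will be used.

**Translations of one level.** Fix $\gamma\in\omega$ and $t\in\mathbb F_2^\gamma$. The map sending $(\gamma,s)$ to $(\gamma,s+t)$ and fixing all other levels pointwise preserves levels and all differences of points of equal level. So it is an automorphism of $M_0$. Hence the points of a single level all look alike, even when everything outside that level is named.

**Twists.** Fix $n\ge1$ and let $g:\mathbb F_2^\omega\to\mathbb F_2^\omega$ be the linear involution
$$g(a)(i)=a(i)\ (i\ne n),\qquad g(a)(n)=a(n)+a(0).$$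
Coordinate $i$ of $g(a)$ depends only on coordinates $\le i$ of $a$, so $g$ induces linear bijections $g_k$ of $\mathbb F_2^k$ commuting with restrictions, and $g_k=\mathrm{id}$ for $k\le n$. Put $\alpha(k,s)=(k,g_k(s))$. Then $\alpha$ preserves levels and, whenever $\ell(x)=\ell(x')\ge j$,
$$(\alpha x-\alpha x')|j=g_j\big((x-x')|j\big).\tag{1}$$
Since each $g_j$ is bijective, $\alpha$ preserves $S$, so $\alpha\in\mathrm{Aut}(M_0)$. It fixes every point of level $\le n$. On level $n+1$ it changes the last coordinate of exactly those differences whose first coordinate is $1$.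

Let $T=\mathrm{Th}(M_0)$ and let $\mathcal U\succ M_0$ be a monster model. Write $x\sim y$ for $x\le y\wedge y\le x$, and $y<x$ for $y\le x\wedge\neg\,x\le y$. Let $\lambda_0(z)$ be $\forall u\,(z\le u)$ ("level $0$") and let $\lambda_1(z)$ be $\neg\lambda_0(z)\wedge\forall u\,(u<z\to\lambda_0(u))$ ("level $1$"). The following are read off in $M_0$, and as they are first-order they hold in $\mathcal U$.

* **(S1)** $S(x_1,x_2,y_1,y_2,z)$ depends on $z$ only through its $\sim$-class.
* **(S2)** For fixed $z$, $S$ is an equivalence relation on the pairs $(x_1,x_2)$ with $x_1\sim x_2\ge z$, and it never holds for other pairs.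
* **(S3)** $S(x_1,x_2,y_1,y_2,z)\wedge z'\le z\to S(x_1,x_2,y_1,y_2,z')$.
* **(S4)** If $x,y\ge z$ then $S(x,x,y,y,z)$.

This structure is for the following conjecture, which comes from Pierre Simon, "Dp-minimality: invariant types and dp-rank", arXiv:1210.4479 (2012).

**Conjecture.** Let $T$ be a complete countable dp-minimal theory and $M\prec\mathcal U$ a small model. If the formula $\phi(x;b)$ does not fork over $M$, then it extends to an $M$-definable type.

Here $x$ is a finite tuple. The conjecture is false, and the tower refutes it.

**Theorem 1.** *$T=\mathrm{Th}(M_0)$ is dp-minimal. Let $b\in\mathcal U$ with $b>m$ for all $m\in M_0$ (it exists by saturation), and let*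
$$\varphi(x_1,x_2;y):\quad x_1\sim x_2\ \wedge\ y\le x_1\ \wedge\ \exists z\,\big(\lambda_1(z)\wedge z\le x_1\wedge\neg S(x_1,x_2,x_1,x_1,z)\big).$$
*Then $\varphi(x_1,x_2;b)$ does not fork over $M_0$, but no $M_0$-definable global type contains it.*

In $M_0$, the formula $\varphi(x_1,x_2;y)$ says: $x_1,x_2$ have the same level, this level is at least $\max(1,\ell(y))$, and $x_1-x_2$ has first coordinate $1$.

## 2. Dividing, definable types and dp-minimality, with small examples

**Definition (dividing and forking).** A formula $\phi(x;b)$ *divides* over $A$ if there are $k<\omega$ and a sequence $(b_i)_{i<\omega}$ of realizations of $\mathrm{tp}(b/A)$ such that $\{\phi(x;b_i):i<\omega\}$ is $k$-inconsistent, that is, every $k$ of these formulas are jointly inconsistent. It *forks* over $A$ if it implies a finite disjunction of formulas each of which divides over $A$.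

*Example.* In dense linear orders without endpoints let $M<a<b$. The formula $a<x<b$ divides over $M$: choose $M<a_0<b_0<a_1<b_1<\cdots$. By quantifier elimination $(a_i,b_i)\equiv_M(a,b)$, and the intervals are pairwise disjoint. The formula $x>b$ does not divide over $M$, since any finitely many formulas $x>b_i$ are jointly consistent.

**Definition (definable type).** A global type $p(x)\in S_x(\mathcal U)$ is *$M$-definable* if for every $\psi(x;y)$ there is a formula $d_p\psi(y)$ over $M$ with $\psi(x;c)\in p\iff\ \models d_p\psi(c)$ for all $c\in\mathcal U$.

*Examples.* If $m\in M$, then $\mathrm{tp}(m/\mathcal U)$ is $M$-definable, with $d_p\psi(y)=\psi(m;y)$. So the conjecture holds trivially when $\phi(x;b)$ has a solution in $M$, in particular when $\phi(x;b)$ is consistent and $b\in M$. In dense linear orders the type at $+\infty$ is $\emptyset$-definable, by $d_p\psi(y)=\exists u\,\forall x\,(x>u\to\psi(x;y))$. It contains $x>b$ for every $b$, so the conjecture's conclusion holds for $x>b$ with $b>M$, although $x>b$ has no solution in $M$.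

**Definition (dp-minimality).** $T$ is *dp-minimal* if there do not exist formulas $\phi(x;y),\psi(x;z)$ with $|x|=1$ and sequences $(b_i)_{i<\omega},(c_j)_{j<\omega}$ such that for all $i,j$ the set
$$\{\phi(x;b_i),\neg\phi(x;b_k):k\ne i\}\cup\{\psi(x;c_j),\neg\psi(x;c_l):l\ne j\}$$
is consistent.

One may picture a forbidden grid: the $\phi$-instances act as rows, the $\psi$-instances as columns, and each cell (row $i$, column $j$) contains a single element lying in no other row and no other column. For instance, a structure with two equivalence relations such that every class of one meets every class of the other, with infinitely many classes each, is not dp-minimal: take $\phi,\psi$ to be the two relations. Only *single* elements $x$ are tested. We use that dp-minimal theories are NIP.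

## 3. Nested families have few atoms

To prove dp-minimality we shall count cells: an $n\times n$ grid needs $n^2$ cells, and some families of sets cannot create that many.

**Lemma 2.** *A finite family of $m$ sets, any two nested or disjoint, generates a Boolean algebra with at most $m+1$ atoms.*

*Proof.* Let $x$ be a point. Any two members containing $x$ intersect, so they are nested, and the members containing $x$ form a chain. If this chain is nonempty, let $G$ be its least element. A member $F$ contains $x$ iff $F\supseteq G$: if $x\in F$ then $F$ is in the chain, so $G\subseteq F$, and conversely $x\in G\subseteq F$. So the atom of $x$ is determined by $G$, or by the fact that no member contains $x$. This leaves at most $m+1$ possibilities. $\square$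

**Lemma 3.** *Let $N$ be a structure and $\mathfrak F$ a family of subsets of $N$, any two nested or disjoint. Suppose that for every formula $\phi(x;y)$ with $|x|=1$ there is $N_\phi\in\omega$ such that for every tuple $b$ from $N$ the set $\phi(N;b)$ is a Boolean combination of at most $N_\phi$ members of $\mathfrak F$. Then $\mathrm{Th}(N)$ is dp-minimal.*

*Proof.* Suppose $\phi(x;y),\psi(x;z),(b_i),(c_j)$ witness the contrary. Let $K=\max(N_\phi,N_\psi)$ and choose $n$ with $n^2>2nK+1$. The existence of $b_i,c_j,x_{ij}$ for $i,j<n$ with
$$\phi(x_{ij};b_k)\iff k=i,\qquad \psi(x_{ij};c_l)\iff l=j\qquad(k,l<n)$$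
is expressed by one sentence. It is true in the monster model, hence in $N$. Choose such elements in $N$. The $2n$ sets $\phi(N;b_i),\psi(N;c_j)$ lie in a Boolean algebra generated by at most $2nK$ members of $\mathfrak F$, which by Lemma 2 has at most $2nK+1$ atoms. But the $n^2$ points $x_{ij}$ lie in pairwise distinct atoms: if $i\ne i'$, then $\phi(N;b_i)$ separates $x_{ij}$ from $x_{i'j'}$, and if $j\neq j'$, then $\psi(N;c_j)$ does. This contradicts $n^2>2nK+1$. $\square$

*Example.* In $(\mathbb Q,<)$ every $\phi(x;b)$ with $|b|=k$ is, by quantifier elimination, a Boolean combination of the $2k$ rays $(-\infty,b_i)$ and $(-\infty,b_i]$. Rays form a chain, so Lemma 3 shows that dense linear orders without endpoints are dp-minimal.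

## 4. The binary tree: an undefinable branch, but too many cells

A natural way to defeat definability is this. Make a formula force a branch through a binary tree, and use automorphisms to show that no branch is definable. Let us carry this out in the most direct structure, $N=2^{<\omega}$ (finite $0$–$1$ strings) with the extension order $\sqsubseteq$ and the preorder $x\le y$ comparing lengths. Let $b$ be an element of the monster model longer than all elements of $N$, and consider the formula $b\le x$ in *one* variable.

*No $N$-definable type contains $b\le x$.* Suppose $p$ does, let $d(y)$ be its definition of $y\sqsubseteq x$, over a finite $E\subset N$, and let $a\models p|_{Nb}$. For each $n$, exactly one string $t_n$ of length $n$ satisfies $t_n\sqsubseteq a$, since every element of length at least $n$ has exactly one initial segment among the $2^n$ strings of length $n$. So $d$ holds of exactly one string of each length in $N$. Choose $n$ at least the length of every element of $E$. Changing the entry in position $n$ of every string of length $>n$ is an automorphism of $N$ which fixes $E$, preserves lengths, and moves $t_{n+1}$.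 This contradicts uniqueness.

*But the tree is not dp-minimal.* Let $\phi(x;y)$ be $y\sqsubseteq x$ and let $\psi(x;z)$ say that $x$ and $z$ have the same length. Given $n$, take distinct strings $b_0,\dots,b_{n-1}$ of length $n$, and strings $c_j$ of length $n+j$. For all $i,j<n$ there is a string of length $n+j$ extending $b_i$, and it extends no other $b_k$. By compactness there is an infinite grid.

The second computation shows what went wrong: a single element carries two independent pieces of information, its level and its branch. Dp-minimality looks only at single elements, so the branch should be hidden from them. In the tower $M_0$ the translations of Section 1 do this: a single point of a level cannot be told from another, and only the *difference* of two points of one level determines a branch. This is why $\varphi$ has two object variables.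

There is a price. In the tree we could flip one coordinate. In the tower an automorphism must respect differences, and an automorphism that acts on differences through linear maps fixes the zero difference. So the twist $\alpha$ moves only differences with first coordinate $1$, and for this reason $\varphi$ demands that $x_1-x_2$ has first coordinate $1$. In Section 7 we shall see that without this demand the example would collapse.

The work ahead: describe unary definable sets in $M_0$ (Sections 5–7, giving dp-minimality), show that $\varphi(x_1,x_2;b)$ does not fork (Section 8), and show that it lies in no $M_0$-definable type (Section 9).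

## 5. Quantifier elimination for $\mathbb F_2^\omega$ with its valuation

All the spaces $\mathbb F_2^n$ are quotients of $\mathbb F_2^\omega$, so we first analyze a single valued space.

Let $\mathcal V$ be the two-sorted structure with sorts $V=\mathbb F_2^{\,\omega}$ and $\Gamma=\omega\cup\{\infty\}$. It has $+,0$ on $V$. On $\Gamma$ it has $<$, constants $0,\infty$, the successor $s$ and the predecessor $\mathrm{pr}$, with $s(\infty)=\mathrm{pr}(\infty)=\infty$ and $\mathrm{pr}(0)=0$. Finally $v:V\to\Gamma$ sends $a\neq0$ to the least $i$ with $a(i)\ne0$, and $v(0)=\infty$. For instance $v(0,0,1,1,\dots)=2$. The structure satisfies the following axioms $T_V$: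

* $V$ is an $\mathbb F_2$-vector space.
* $\Gamma$ is a linear order with least element $0$ and greatest element $\infty\ne0$. For $\gamma<\infty$, $s(\gamma)<\infty$ is the immediate successor of $\gamma$ and $\mathrm{pr}(s\gamma)=\gamma$. Every $0<\gamma<\infty$ satisfies $s(\mathrm{pr}\,\gamma)=\gamma$. Also $\mathrm{pr}(0)=0$ and $s(\infty)=\mathrm{pr}(\infty)=\infty$.
* $v$ is surjective, $v(a)=\infty$ iff $a=0$, $v(a+b)\ge\min(v(a),v(b))$, and $v(a)=v(b)<\infty$ implies $v(a+b)>v(a)$.

The last implication holds in $\mathcal V$ because the first nonzero coordinates, both equal to $1$, cancel. It is where $\mathbb F_2$ is used. From the axioms,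
$$v(a+b)=\min(v(a),v(b))\quad\text{whenever } v(a)\ne v(b).\tag{2}$$
Indeed let $v(a)<v(b)$. Then $v(a+b)\ge v(a)$. If this were strict, then $v(a)=v((a+b)+b)\ge\min(v(a+b),v(b))>v(a)$, which is absurd.

**Lemma 4.** *$T_V$ has quantifier elimination.*

*Proof.* **What suffices.** Let $\mathcal V_1,\mathcal V_2\models T_V$ be $\omega_1$-saturated and let $f$ be an isomorphism from a countable substructure $(V_0,\Gamma_0)$ of $\mathcal V_1$ onto a substructure of $\mathcal V_2$. We show that $f$ extends to a countable substructure containing any given element $c$ of $\mathcal V_1$. By symmetry such maps form a back-and-forth system, hence are elementary. Now let two tuples in models of $T_V$ have the same quantifier-free type. In $\omega_1$-saturated elementary extensions they generate isomorphic countable substructures, so they have the same type. By compactness, every formula is then equivalent modulo $T_V$ to a quantifier-free one.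

Note that a substructure has $V_0$ a subspace, $0,\infty\in\Gamma_0$, $\Gamma_0$ closed under $s$ and $\mathrm{pr}$, and $v(V_0)\subseteq\Gamma_0$.

**(a) Adding $c=\gamma\in\Gamma\setminus\Gamma_0$.** This step realizes a cut. We have $\gamma<\infty$. Also $\gamma>s^n(0)$ for all $n$: $\gamma>0$, and if $\gamma>s^n(0)$ then $\gamma\ge s^{n+1}(0)$, with equality excluded as $s^{n+1}(0)\in\Gamma_0$. No $s^n\gamma$ lies in $\Gamma_0$, since $\mathrm{pr}^n(s^n\gamma)=\gamma\notin\Gamma_0$. Next, $\mathrm{pr}^n\gamma>0$ for all $n$: if $n$ were least with $\mathrm{pr}^n\gamma=0$, then $\gamma=s^n(\mathrm{pr}^n\gamma)=s^n(0)$. So $s^n(\mathrm{pr}^n\gamma)=\gamma$, and no $\mathrm{pr}^n\gamma$ lies in $\Gamma_0$ either.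

We look for $\gamma'$ in $\mathcal V_2$ with $f(\delta_1)<\gamma'<f(\delta_2)$ whenever $\delta_1<\gamma<\delta_2$, $\delta_i\in\Gamma_0$. For finitely many of these conditions, let $\delta_1$ be the largest lower bound and $\delta_2$ the smallest upper bound involved. Then $s\delta_1\le\gamma$, and as $s\delta_1\in\Gamma_0$, we get $\delta_1<s\delta_1<\gamma<\delta_2$. So $f(s\delta_1)$ satisfies the conditions. By saturation $\gamma'$ exists, and $\gamma'\notin f(\Gamma_0)$.

The iterates $s^n\gamma,\mathrm{pr}^n\gamma$ lie in the same cut of $\Gamma_0$ as $\gamma$. Indeed if $\gamma<\delta_2\in\Gamma_0$ then $s\gamma\le\delta_2$ and $s\gamma\ne\delta_2$. If $\Gamma_0\ni\delta_1<\gamma$ then $\delta_1\le\mathrm{pr}\,\gamma$ and $\delta_1\ne\mathrm{pr}\,\gamma$. Now iterate. The same holds for $\gamma'$ over $f(\Gamma_0)$, since what was said about $\gamma$ and $\Gamma_0$ used only $\gamma\notin\Gamma_0$. Hence $s^n\gamma\mapsto s^n\gamma'$, $\mathrm{pr}^n\gamma\mapsto\mathrm{pr}^n\gamma'$ extends $f$: it preserves $<$, $s$ and $\mathrm{pr}$, and $V_0$ is unchanged.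

**(b) Adding $c=a\in V\setminus V_0$.** This step finds an element of $\mathcal V_2$ at the right distances from $f(V_0)$.

*Case 1: $v(a+e)\notin v(V_0)$ for some $e\in V_0$.* By (a), which does not change $V_0$, we may assume $\gamma:=v(a+e)\in\Gamma_0$. Put $a_1=a+e$ and choose $a_1'$ with $v(a_1')=f(\gamma)$, by surjectivity of $v$. For $d\in V_0$ we have $v(d)\ne\gamma$, hence $v(f(d))=f(v(d))\neq f(\gamma)$, and by (2)
$$v(a_1+d)=\min(\gamma,v(d)),\qquad v(a_1'+f(d))=\min(f(\gamma),f(v(d))).$$
The second value is the $f$-image of the first. Also $a_1'\notin f(V_0)$, since $f(\gamma)\notin f(v(V_0))=v(f(V_0))$. So $a_1\mapsto a_1'$ extends $f$ to $V_0\oplus\mathbb F_2a_1\ni a$.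

*Case 2: $v(a+e)\in v(V_0)$ for all $e\in V_0$.* Given $e\in V_0$, pick $d\in V_0$ with $v(d)=v(a+e)$, which is $<\infty$ as $a\notin V_0$. Then $v(a+e+d)>v(a+e)$. So $\{v(a+e):e\in V_0\}$ has no maximum. Consider the countably many conditions $v(a'+f(e))=f(v(a+e))$, $e\in V_0$, on $a'$. Given $e_1,\dots,e_r$, choose $e^*\in V_0$ with $v(a+e^*)>\max_iv(a+e_i)$. Since $e^*+e_i=(a+e^*)+(a+e_i)$, (2) gives $v(e^*+e_i)=v(a+e_i)$. So $a'=f(e^*)$ satisfies these $r$ conditions. By saturation some $a'$ satisfies all of them. It is not in $f(V_0)$, because $f(v(a+e))\neq\infty$ for all $e\in V_0$. So $a\mapsto a'$ extends $f$ to $V_0\oplus\mathbb F_2a$. $\square$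

## 6. Definable sets of $\mathcal V$: balls and final segments

From now on $\mathcal V$ is the standard structure, so $\Gamma=\omega+1$ is well ordered. For $e\in V$ and $\delta\in\Gamma$ let
$$B(e,\delta)=\{a\in V:v(a+e)\ge\delta\},\qquad V_\gamma=B(0,\gamma).$$
We call $B(e,\delta)$ a *ball of radius $\delta$*. It consists of the $a$ that agree with $e$ on the first $\delta$ coordinates, and $B(e,\infty)=\{e\}$. A *final segment* of $\Gamma$ is an upward closed subset. By well-ordering it is empty or of the form $\{\xi\ge\delta'\}$.

**Lemma 5.** *For every formula $\theta$ in the language of $\mathcal V$ there is $N$ such that for all parameters $\bar e$:*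

*(A) if $a$ is a $V$-variable, $\{a:\theta(a;\bar e)\}$ is a Boolean combination of at most $N$ balls;*

*(B) if $\gamma$ is a $\Gamma$-variable, $\{\gamma:\theta(\gamma;\bar e)\}$ is a Boolean combination of at most $N$ final segments of $\Gamma$.*

*Proof.* By Lemma 4, $\theta$ is equivalent to a quantifier-free formula, which has a fixed finite number of atomic subformulas. So it suffices to treat atomic formulas.

**Step 1: the unary terms on $\Gamma$.** Let $g$ be a composition of copies of $s$ and $\mathrm{pr}$. Then $g$ is nondecreasing, $g(\infty)=\infty$, and for $\xi<\infty$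
$$g(\xi)=\max(\xi,r)+c,\qquad r\ge0,\ c\in\mathbb Z,\ r+c\ge0,$$
with constants $r,c$ depending on $g$. The identity has $r=c=0$. Applying $s$ replaces $c$ by $c+1$. Applying $\mathrm{pr}$ gives
$$\max\big(\max(\xi,r)+c-1,\,0\big)=\max(\xi,r,1-c)+c-1,$$
which has the required form with $r'=\max(r,1-c)$ and $c'=c-1$, and $r'+c'\ge0$. Two consequences:

1. $\{\xi:g(\xi)\ge\delta\}$ and $\{\xi:g(\xi)>\delta\}$ are final segments, for every $\delta\in\Gamma$.
2. For two such $g,h$ there is $R\in\omega$, depending only on $g,h$, such that the truth values of $g(\xi)<h(\xi)$ and of $g(\xi)=h(\xi)$ are constant on $R\le\xi<\infty$. (Take $R$ to be the larger of the two constants $r$. Beyond it we compare $\xi+c_g$ with $\xi+c_h$.) So $\{\xi:g(\xi)<h(\xi)\}$ and $\{\xi:g(\xi)=h(\xi)\}$ are Boolean combinations of the $R+2$ final segments $\{\xi\ge i\}$ $(i\le R)$ and $\{\xi\ge\infty\}$.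

**Step 2: part (B).** A term involving $\gamma$ is some $g(\gamma)$. So an atomic formula involving $\gamma$ compares $g(\gamma)$, by $<$ or $=$, with a constant $\delta$ determined by the parameters or with some $h(\gamma)$. In the first case the set is a Boolean combination of $\{g\ge\delta\}$ and $\{g>\delta\}$, by consequence 1. In the second case use consequence 2.

**Step 3: part (A).** A $V$-term in $a$ equals $e$ or $a+e$, with $e$ determined by the parameters. An equation between $V$-terms is trivial in $a$ or defines some $B(e,\infty)$. A $\Gamma$-term is a constant or some $g(v(a+e))$. By consequences 1 and 2 with $\xi=v(a+e)$, comparing $g(v(a+e))$ with a constant or with $h(v(a+e))$ gives a Boolean combination of boundedly many balls centered at $e$.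

It remains to compare $g(v(a+e))$ with $h(v(a+e'))$ when $e\ne e'$, that is, $\delta:=v(e+e')<\infty$. Split $V$ into three pieces, each a Boolean combination of $B(e,\delta)$ and $B(e,s\delta)$:

* If $v(a+e)<\delta$, then $v(a+e')=v(a+e)$ by (2).
* If $v(a+e)>\delta$, then $v(a+e')=\delta$ is constant, by (2).
* If $v(a+e)=\delta$, then $v(a+e)$ is constant.

On each piece the comparison is one already treated (with one center, or with a constant), and the bounds depend only on $g,h$. $\square$

## 7. Unary sets in $M_0$: levels and cylinders

**Interpreting $M_0$ in $\mathcal V$.** Restriction to the first $n$ coordinates identifies $V/V_n$ with $\mathbb F_2^n$, so $C_n$ becomes $\{n\}\times V/V_n$. A point of $M_0$ is a class $(\gamma,a+V_\gamma)$ with $\gamma<\infty$. Level comparison is the order of $\Gamma$, and $S$ of the points given by $(\gamma_1,a_1),\dots,(\gamma_4,a_4)$ and a fifth of level $\zeta$ becomes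
$$\gamma_1=\gamma_2\ge\zeta,\quad\gamma_3=\gamma_4\ge\zeta,\quad v(a_1+a_2+a_3+a_4)\ge\zeta .$$

Let $\mathfrak F$ be the family of the following subsets of $M_0$:

* $L_\delta=\{x:\ell(x)\le\delta\}$ for $\delta\in\omega$;
* the cylinders $Z(u,\delta)=\{x\in C_{\ell(u)}:x|\delta=u|\delta\}$ for $u\in M_0$, $\delta\le\ell(u)$, where $x|\delta$ denotes the restriction of the vector of $x$.

So $Z(u,0)=C_{\ell(u)}$ and $Z(u,\ell(u))=\{u\}$. Any two members of $\mathfrak F$ are nested or disjoint. The $L_\delta$ form a chain. A cylinder lies inside one level, which is contained in or disjoint from $L_\delta$. Two cylinders on the same level are nested or disjoint, and on different levels they are disjoint. A cylinder never spreads over several levels. This is what distinguishes $M_0$ from the tree in Section 4.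

**Lemma 6.** *For every $L$-formula $\phi(x;y)$ with $|x|=1$ there is $N_\phi$ such that for every tuple $b$ from $M_0$ the set $\phi(M_0;b)$ is a Boolean combination of at most $N_\phi$ members of $\mathfrak F$.*

*Proof.* Let $k=|y|$, $D=\phi(M_0;b)$, and let $\ell(b)$ be the set of levels of the coordinates of $b$, of size at most $k$. By the interpretation there are a formula $\Phi$, depending only on $\phi$, and parameters $\bar e$ (the levels of the coordinates of $b$ and representatives of their vectors in $V$) such that
$$(\gamma,a+V_\gamma)\in D\iff\mathcal V\models\Phi(\gamma,a;\bar e)\qquad(\gamma<\infty).$$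
Let $N$ be a bound from Lemma 5 valid for $\Phi$ both as a formula in $a$ and as a formula in $\gamma$.

**Step 1: levels not mentioned by $b$.** Here we use translations. Let $\gamma\in\omega\setminus\ell(b)$. The translations of $C_\gamma$, extended by the identity, are automorphisms of $M_0$ which fix $b$, and they act transitively on $C_\gamma$. So $D\cap C_\gamma$ is $\emptyset$ or $C_\gamma$, and it is $C_\gamma$ iff $\Phi(\gamma,0;\bar e)$ holds. By Lemma 5(B), $\{\gamma\in\Gamma:\Phi(\gamma,0;\bar e)\}$ is a Boolean combination of at most $N$ final segments. A final segment intersected with $\omega$ is $\emptyset$, $\omega$, or the complement of some $\{0,\dots,\delta\}$. Hence, off the levels in $\ell(b)$, $D$ coincides with a Boolean combination of at most $N$ sets $L_\delta$.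

**Step 2: levels mentioned by $b$.** Here balls become cylinders, once balls that are too small have been replaced. Let $\gamma\in\ell(b)$. The set $D_\gamma=\{a\in V:\Phi(\gamma,a;\bar e)\}$ is invariant under translation by $V_\gamma$ and, by Lemma 5(A), is a Boolean combination of balls $\beta_1,\dots,\beta_N$ (repeat or add balls if fewer are needed). Order them so that $\beta_1,\dots,\beta_r$ have radius $\le\gamma$, while for $j>r$ the ball $\beta_j$ has radius $>\gamma$ and so is contained in a coset $\kappa_j$ of $V_\gamma$. We claim that $D_\gamma$ is a Boolean combination of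
$$\beta_1,\dots,\beta_r,\kappa_{r+1},\dots,\kappa_N .$$
It suffices that $a\in D_\gamma\iff a'\in D_\gamma$ whenever $a,a'$ are not separated by these sets. If $a\in\kappa_j$ for some $j>r$, then $a'\in\kappa_j=a+V_\gamma$, and the equivalence holds by invariance. Otherwise neither $a$ nor $a'$ lies in any $\kappa_j$, hence in any $\beta_j$, with $j>r$. They also agree on $\beta_1,\dots,\beta_r$. So they agree on all of $\beta_1,\dots,\beta_N$, and the equivalence holds again.

A ball $B(e,\delta)$ with $\delta\le\gamma$ corresponds to the cylinder $Z(u,\delta)$ with $u=(\gamma,e|\gamma)$. The $\kappa_j$ are balls of radius $\gamma$. So $D\cap C_\gamma$ is the trace on $C_\gamma$ of a Boolean combination of at most $N$ cylinders contained in $C_\gamma$.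

**Step 3: gluing.** The at most $k$ sets $C_\gamma=Z(u,0)$, $\gamma\in\ell(b)$, separate these levels from each other and from the rest. So $D$ is a Boolean combination of at most $N$ sets $L_\delta$, $k$ full levels and $kN$ cylinders, and $N_\phi=N+k+kN$ works. $\square$

**Proposition 7.** *$T$ is dp-minimal.*

*Proof.* Apply Lemma 3 to $M_0$ and $\mathfrak F$, using Lemma 6. $\square$

**The type at infinity, and why $\varphi$ needs its last clause.** Every member of $\mathfrak F$ lives on boundedly many levels. So by Lemma 6, for each $\phi(x;y)$ with $|x|=1$ and each $b$ from $M_0$, all points of sufficiently high level satisfy $\phi(x;b)$, or none of them does. That is, $M_0\models\forall y\,\exists u\,\big(\forall x(u<x\to\phi(x;y))\vee\forall x(u<x\to\neg\phi(x;y))\big)$, and this transfers to $\mathcal U$. Since there is no top level,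
$$p_\infty(x)=\{\phi(x;c):\ \mathcal U\models\exists u\,\forall x\,(u<x\to\phi(x;c))\}$$
is a complete global type, and it is $\emptyset$-definable by its very definition. It contains $b\le x$ for every $b$. So the one-variable formula $b\le x$ is no counterexample in $T$. Neither is the two-variable formula $x_1\sim x_2\wedge b\le x_1$: the type $\{\theta(x_1,x_2;c):\theta(x,x;c)\in p_\infty\}$ of a repeated point at infinity contains it and is $\emptyset$-definable. Its branch of differences is the zero branch. The third conjunct of $\varphi$ excludes exactly this.

## 8. No instance of $\varphi$ divides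

**Proposition 8.** *For every small model $M\prec\mathcal U$ and every $b\in\mathcal U$, the formula $\varphi(x_1,x_2;b)$ does not fork over $M$.*

*Proof.* **Step 1: any finitely many instances are consistent.** First, $M_0\models\forall y\,\exists x_1x_2\,\varphi(x_1,x_2;y)$: on level $n=\max(1,\ell(y))$ let $x_1$ have vector $(1,0,\dots,0)$ and let $x_2$ have vector $0$. Second, $\varphi(x_1,x_2;y)\wedge y'\le y\to\varphi(x_1,x_2;y')$, since $y$ occurs only in $y\le x_1$. Both hold in $\mathcal U$. Given $b_1,\dots,b_k\in\mathcal U$, a solution of the instance at a $\le$-maximal $b_i$ satisfies all of them.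

**Step 2: from dividing to forking.** By Step 1 no family of instances of $\varphi$ is $k$-inconsistent for any $k$, so no instance of $\varphi$ divides over any small set. By Chernikov–Kaplan (*Forking and dividing in NTP$_2$ theories*, J. Symb. Logic 77 (2012)), if a theory is NTP$_2$, in particular if it is NIP, then a formula forks over a model iff it divides over it. By Proposition 7, $T$ is dp-minimal, hence NIP. So $\varphi(x_1,x_2;b)$ does not fork over $M$. $\square$

## 9. A nonzero branch of differences is never definable over $M_0$

**Proposition 9.** *Let $b>m$ for all $m\in M_0$. No $M_0$-definable global type contains $\varphi(x_1,x_2;b)$.*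

*Proof.* Suppose $p(x_1,x_2)$ is global, $M_0$-definable, and contains $\varphi(x_1,x_2;b)$. Let $d(y_1,y_2,z)$ be the $p$-definition of $S(x_1,x_2;y_1,y_2,z)$, with parameters in a finite set $E\subset M_0$. Let $(a_1,a_2)\models p|_{M_0b}$. Then $a_1\sim a_2\ge b$, so $a_1>m$ for all $m\in M_0$.

**Step 1: read off a sequence $s_n\in\mathbb F_2^n$.** The purpose is to replace the difference "$a_1-a_2$", which lives at a nonstandard level, by its standard initial pieces. Fix $n$, and for $t\in\mathbb F_2^n$ let $c_t=(n,t)\in C_n$. In $M_0$, hence in $\mathcal U$: if $x_1\sim x_2\ge c_0$, there is exactly one $t\in\mathbb F_2^n$ with $S(x_1,x_2,c_t,c_0,c_0)$. (In $M_0$ it is $t=(x_1-x_2)|n$, and for fixed $n$ the statement is first-order over $C_n$.) Let $s_n$ be this $t$ for $(a_1,a_2)$. Then for $z\in C_n$ and $y_1,y_2\in M_0$ of equal level $\ge n$,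
$$\models d(y_1,y_2,z)\iff\models S(a_1,a_2,y_1,y_2,z)\iff(y_1-y_2)|n=s_n.\tag{3}$$
The first equivalence holds since $d$ is the $p$-definition and $(a_1,a_2)\models p|_{M_0b}$. For the second, (S1) lets us replace $z$ by $c_0$. By (S2) and $S(a_1,a_2,c_{s_n},c_0,c_0)$, the condition is then equivalent to $S(c_{s_n},c_0,y_1,y_2,c_0)$, which says $(y_1-y_2)|n=s_n$.

**Step 2: the $s_n$ form a branch.** Let $y_1=(n+1,s_{n+1})$ and $y_2=(n+1,0)$. By (3) for $n+1$ with $z=y_2$, we have $S(a_1,a_2,y_1,y_2,y_2)$. By (S3), $S(a_1,a_2,y_1,y_2,z')$ for $z'\in C_n$, so (3) for $n$ gives $s_{n+1}|n=s_n$.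

**Step 3: the branch begins with $1$.** This is what the last clause of $\varphi$ is for. Suppose $s_1=0$ and let $o=(1,0)$. Then $S(a_1,a_2,o,o,o)$ holds by the choice of $s_1$, and $S(o,o,a_1,a_1,o)$ holds by (S4). By (S2), $S(a_1,a_2,a_1,a_1,o)$. Every $z$ satisfying $\lambda_1$ is $\sim o$, so by (S1) $S(a_1,a_2,a_1,a_1,z)$ holds for all such $z$. This contradicts $\varphi(a_1,a_2;b)$. So $s_1=1$, and by Step 2, $s_n(0)=1$ for all $n\ge1$.

**Step 4: a twist moves the branch and fixes $E$.** Choose $n\ge1$ with $\ell(e)\le n$ for all $e\in E$, and let $\alpha$ be the twist of Section 1 for this $n$. It is an automorphism of $M_0$ fixing $E$ pointwise. Let $y_1=(n+1,s_{n+1})$ and $y_2=z=(n+1,0)$. By (3) and $M_0\prec\mathcal U$, $M_0\models d(y_1,y_2,z)$. As $\alpha$ fixes the parameters of $d$, also $M_0\models d(\alpha y_1,\alpha y_2,\alpha z)$. Since $\alpha z\in C_{n+1}$, (3) for $n+1$ and (1) give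
$$s_{n+1}=\alpha y_1-\alpha y_2=g_{n+1}(s_{n+1}).$$
But $g_{n+1}(s_{n+1})(n)=s_{n+1}(n)+s_{n+1}(0)=s_{n+1}(n)+1$, a contradiction. $\square$

Propositions 7, 8 and 9 prove Theorem 1, and the conjecture is disproved.

## 10. One variable, every base model, and VC-minimality

Three complements, not needed for the disproof, locate the failure precisely. Recall that a theory is VC-minimal as soon as there is a family of formulas $\psi(x;w)$ with $|x|=1$ such that, in every model, any two instances of members of the family are nested or disjoint, and every definable unary set is a finite Boolean combination of such instances.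

**Theorem 10.**

1. *(One variable: true.) If $T'$ is any dp-minimal theory, $|x|=1$, and $\phi(x;b)$ does not fork over a small model $M$, then $\phi(x;b)$ extends to an $M$-definable global type.*
2. *(Two or more variables: false over every model.) For the theory $T$ above, every small $M\prec\mathcal U$, and every $b\in\mathcal U$ with $b>m$ for all $m\in M$ (such $b$ exist by saturation), the formula $\varphi(x_1,x_2;b)$ does not fork over $M$ and lies in no $M$-definable global type. Adding dummy variables gives the same for every $|x|\ge2$.*
3. *In every model of $T$, each definable unary set is a finite Boolean combination of sets $\{x:x\le u\}$ and $\{x:S(x,u,u,u,z)\}$, and any two sets of these forms are nested or disjoint. So $T$ is even VC-minimal.*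

**Why part 1 does not climb to two variables.** Given $\phi(x_1,x_2;b)$, one could try to choose an $M$-definable $p_1(x_1)$ containing $\exists x_2\,\phi(x_1,x_2;b)$, realize it by $a_1\models p_1$ over $\mathcal U$ (in a larger monster model), and then extend $\phi(a_1,x_2;b)$ to a type $q(x_2)$. If $q$ is definable over $Ma_1$ and $a_2$ realizes $q$ over $\mathcal U a_1$, then $\mathrm{tp}(a_1,a_2/\mathcal U)$ is $M$-definable: $\psi(x_1,x_2;c)$ belongs to it iff $d_q\psi(a_1;c)$ holds, where $d_q\psi(x_1;y)$ is over $M$, and this is decided by the definition of $p_1$. The second stage is where it stops. Part 1 speaks about base *models*, so it can give a type definable over a model containing $Ma_1$, but not over $Ma_1$ itself. By Proposition 9, for $\varphi$ over $M_0$ no choice of $p_1$ and $q$ makes the second stage work.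

### Proof of part 1: finitely satisfiable or definable

If $\phi(m;b)$ holds for some $m\in M$, then $\mathrm{tp}(m/\mathcal U)$ is $M$-definable and contains $\phi(x;b)$. So assume that no element of $M$ satisfies $\phi(x;b)$.

**Step 1: an invariant extension.** Extend $\phi(x;b)$ to a global type $p$ not forking over $M$. As $T'$ is NIP, $p$ is $M$-invariant (Hrushovski–Pillay, *On NIP and invariant measures*, J. Eur. Math. Soc. 13 (2011)). By P. Simon (*Dp-minimality: invariant types and dp-rank*, J. Symb. Logic 79 (2014)), a global invariant dp-minimal type is finitely satisfiable in some small model or definable. This applies to $p$, since $T'$ is dp-minimal and $|x|=1$.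

**Step 2: excluding finite satisfiability.** Suppose $p$ is finitely satisfiable in a small model $N$. Since $M$ is a model, $\mathrm{tp}(N/M)$ has an extension over $Mb$ finitely satisfiable in $M$ (a coheir). Let $N'\equiv_MN$ realize it. An automorphism over $M$ takes $N$ to $N'$ and fixes $p$ by invariance, so $p$ is finitely satisfiable in $N'$. Hence $\phi(n';b)$ holds for some $n'\in N'$. As $\mathrm{tp}(N'/Mb)$ is finitely satisfiable in $M$, $\phi(m;b)$ holds for some $m\in M$, a contradiction.

**Step 3: parameters in $M$.** So $p$ is definable. For each $\psi(x;y)$ the set $\{c\in\mathcal U:\psi(x;c)\in p\}$ is definable, and it is invariant under $\mathrm{Aut}(\mathcal U/M)$ because $p$ is. A definable set invariant under $\mathrm{Aut}(\mathcal U/M)$ is definable over $M$. Hence $p$ is $M$-definable. $\square$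

### Proof of part 2: branches in arbitrary models

Nonforking is Proposition 8. For dummy variables, the proof of Proposition 8 is unchanged, and the restriction of an $M$-definable type to $(x_1,x_2)$ is again $M$-definable. So it suffices to show that no $M$-definable type in $(x_1,x_2)$ contains $\varphi(x_1,x_2;b)$.

In Section 9 we used a description of the points of $M_0$. For a general $M$ we instead write down first-order what it means to define a nonzero branch, refute it in $M_0$, and transfer. For a formula $\chi(y_1,y_2,z;w)$, with $w$ suppressed in the notation, let $\mathrm{Br}_\chi(w)$ be the conjunction of the universal closures, in all variables but $w$, of: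

* (i) $\exists y_1y_2\,\chi(y_1,y_2,z)$;
* (ii) $\chi(y_1,y_2,z)\wedge\chi(y_1',y_2',z)\to S(y_1,y_2,y_1',y_2',z)$;
* (iii) $\chi(y_1,y_2,z)\wedge z'\le z\to\chi(y_1,y_2,z')$;
* (iv) $\chi(y_1,y_2,z)\wedge S(y_1,y_2,y_1',y_2',z)\to\chi(y_1',y_2',z)$;
* (v) $\lambda_1(z)\to\neg\exists y\,\chi(y,y,z)$.

**Step 1: $T\vdash\neg\exists w\,\mathrm{Br}_\chi(w)$.** It suffices to refute $M_0\models\mathrm{Br}_\chi(w)$, so suppose it holds for some $w$ from $M_0$.

By (ii) with $y_i'=y_i$, if $\chi(y_1,y_2,z)$ holds then $S(y_1,y_2,y_1,y_2,z)$ holds, so $y_1\sim y_2\ge z$. For $z$ of level $n$, a pair with $\chi(y_1,y_2,z)$ exists by (i), and $(y_1-y_2)|n$ does not depend on the pair by (ii). It does not depend on $z\in C_n$ either: if $z'\sim z$ then $z'\le z$, and $\chi(y_1,y_2,z')$ holds by (iii). Call this value $s_n$. If $\chi(y_1,y_2,z)$ with $\ell(z)=n+1$, then (iii) gives $\chi(y_1,y_2,z')$ for $z'\in C_n$, so $s_{n+1}|n=s_n$.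

If $s_1=0$, take $z$ of level $1$, a pair with $\chi(y_1,y_2,z)$, and $y=z$. Then $S(y_1,y_2,y,y,z)$ holds, so (iv) gives $\chi(y,y,z)$, contradicting (v). So $s_n(0)=1$ for all $n\ge1$.

For $y_1,y_2$ of equal level $\ge\ell(z)$,
$$\chi(y_1,y_2,z)\iff(y_1-y_2)|\ell(z)=s_{\ell(z)}.\tag{4}$$
The direction from left to right is the definition of $s_{\ell(z)}$. Conversely, take a pair with $\chi(y_1',y_2',z)$. Then $S(y_1',y_2',y_1,y_2,z)$ holds, and (iv) gives $\chi(y_1,y_2,z)$.

Now let $E$ be the set of coordinates of $w$, choose $n\ge1$ with $\ell(e)\le n$ for $e\in E$, and let $\alpha$ be the corresponding twist, which fixes $w$. With $y_1=(n+1,s_{n+1})$ and $y_2=z=(n+1,0)$, (4) gives $\chi(y_1,y_2,z)$, hence $\chi(\alpha y_1,\alpha y_2,\alpha z)$. Then (4) and (1) give $g_{n+1}(s_{n+1})=s_{n+1}$. This is false, since $s_{n+1}(0)=1$.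

**Step 2: a definable type would give such a $\chi$ in $M$.** Let $p\ni\varphi(x_1,x_2;b)$ be $M$-definable, let $(a_1,a_2)\models p|_{Mb}$, and let $\chi(y_1,y_2,z;w)$ be the $p$-definition of $S(x_1,x_2;y_1,y_2,z)$, with $w$ from $M$. So for $y_1,y_2,z\in M$
$$\chi(y_1,y_2,z;w)\iff S(a_1,a_2,y_1,y_2,z),\tag{5}$$
and $a_1\sim a_2>m$ for all $m\in M$. We show $M\models\mathrm{Br}_\chi(w)$, which contradicts Step 1.

*Items (ii), (iii), (iv).* By (5), these are statements about $S(a_1,a_2,\cdot,\cdot,\cdot)$. Items (ii) and (iv) follow from (S2), and (iii) follows from (S3).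

*Item (v).* Let $z\in M$ have level $1$ and suppose $\chi(y,y,z)$ with $y\in M$, that is, $S(a_1,a_2,y,y,z)$. Then $y\ge z$ by (S2), so $S(y,y,a_1,a_1,z)$ by (S4), hence $S(a_1,a_2,a_1,a_1,z)$ by (S2). All elements satisfying $\lambda_1$ are $\sim z$, so by (S1) this contradicts $\varphi(a_1,a_2;b)$.

*Item (i).* Here $M$ may have nonstandard levels, so we climb by definable induction. Let
$$I=\{z\in M:\exists y_1,y_2\in M\ \ \chi(y_1,y_2,z;w)\}.$$
It is definable in $M$, and it is downward closed by (iii). It contains every $z\in M$ of level $0$, since then $S(a_1,a_2,z,z,z)$ holds: in $M_0$, $S(x_1,x_2,z,z,z)$ holds whenever $x_1\sim x_2$ and $z$ has level $0$.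

It is closed under passing to the next level. Let $z\in I$ be witnessed by $y_1,y_2\in M$. By (5) and (S2), $y_1\sim y_2\ge z$. Let $z^+\in M$ be of the next level, meaning $z<z^+$ and no element is strictly between them. The following holds in $M_0$ whenever $z^+$ is of the next level after $z$ and $y_1\sim y_2\ge z$, because a vector of length $n$ has exactly two extensions of length $n+1$:

> there are $u_1,u_1',u_2\sim z^+$ such that for all $x_1\sim x_2\ge z^+$ with $S(x_1,x_2,y_1,y_2,z)$ we have $S(x_1,x_2,u_1,u_2,z^+)$ or $S(x_1,x_2,u_1',u_2,z^+)$.

(Take $u_2$ with vector $0$, and for the vectors of $u_1,u_1'$ the two extensions of $(y_1-y_2)|n$, where $n=\ell(z)$.) So it holds in $M$ and in $\mathcal U$. Since $M\prec\mathcal U$, we may take $u_1,u_1',u_2\in M$ with the displayed property valid for all $x_1,x_2\in\mathcal U$. Apply it to $(a_1,a_2)$, which satisfies $a_1\sim a_2\ge z^+$ and $S(a_1,a_2,y_1,y_2,z)$. By (5), $\chi(u_1,u_2,z^+;w)$ or $\chi(u_1',u_2,z^+;w)$ holds. So $z^+\in I$.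

In $M_0$, every nonempty $\le$-downward closed set that is definable with parameters and closed under passing to the next level is everything, by induction on the level. This is a scheme of sentences of $T$, one for each formula, so it holds in $M$. Hence $I=M$, which is (i). $\square$

### Proof of part 3: uniform bounds transfer

In $M_0$, $L_\delta=\{x:x\le u\}$ for any $u$ of level $\delta$. The set $\{x:S(x,u,u,u,z)\}$ consists of the $x$ with $\ell(x)=\ell(u)\ge\ell(z)$ and $(x-u)|\ell(z)=0$. So it is $Z(u,\ell(z))$ if $\ell(z)\le\ell(u)$, and $\emptyset$ otherwise. Thus, apart from $\emptyset$, the sets of the two forms are exactly the members of $\mathfrak F$, and any two of them are nested or disjoint in $M_0$. This is a first-order statement about the parameters.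

For each $\phi(x;y)$ with $|x|=1$, Lemma 6 says that for every $y$ there are at most $N_\phi$ sets of these forms of which $\phi(x;y)$ is a Boolean combination. There are only finitely many choices for the forms of the sets and for the Boolean combination, so this too is a sentence of $T$. Both statements therefore hold in every model of $T$, and this is what VC-minimality requires. $\square$
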